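# Free divisors that are normal crossing in codimension one

## 1. The pinch point $x^2=y^2z$

Let $D\subset\mathbb C^3$ be the surface $h=x^2-y^2z=0$. We have
$$dh=2x\,dx-2yz\,dy-y^2\,dz .$$
At a point of $D$ with $y\ne0$ the coefficient $-y^2$ is nonzero, so $D$ is smooth there. At a point of $D$ with $y=0$ also $x=0$, so it remains to look at the $z$-axis. Near a point $(0,0,z_0)$ with $z_0\neq0$ there is a holomorphic square root of $z$, and $h=(x-y\sqrt z)(x+y\sqrt z)$. The differentials of the two factors are independent there, so $D$ looks like two coordinate planes. At the origin this breaks down: $y^2z$ is not a square in $\mathbb C\{y,z\}$, so $h$ is irreducible at $0$, and $D$ has a single singular branch. So $D$ is a union of coordinate hyperplanes, in suitable coordinates, everywhere except at one point.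

Now look at the holomorphic vector fields $\delta=a\partial_x+b\partial_y+c\partial_z$ near $0$ that are tangent to $D$, in the sense that $\delta(h)\in(h)$. Here are four of them:
$$E_1=x\partial_x+y\partial_y,\quad E_2=-y\partial_y+2z\partial_z,\quad E_3=yz\,\partial_x+x\partial_y,\quad E_4=y^2\partial_x+2x\partial_z .$$
One checks $E_1(h)=2h$ and $E_2(h)=E_3(h)=E_4(h)=0$. Every tangent field vanishes at the origin. Indeed, let
$$2xa-2yzb-y^2c=e\,(x^2-y^2z).$$
The degree-one part gives $2x\,a(0)=0$, so $a(0)=0$. In the degree-two part, $2x$ times the linear part of $a$ and $e(0)x^2$ contain neither $yz$ nor $y^2$, so $b(0)=0$ and $c(0)=0$.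

Let $T$ be the module of tangent fields at $0$ and $\mathfrak m$ the maximal ideal of $\mathbb C\{x,y,z\}$. Since all elements of $T$ vanish at $0$, the elements of $\mathfrak mT$ have zero linear part. The linear parts of $E_1,\dots,E_4$ are $x\partial_x+y\partial_y$, $-y\partial_y+2z\partial_z$, $x\partial_y$, $2x\partial_z$, and they are linearly independent over $\mathbb C$. Hence $\dim T/\mathfrak mT\ge4$, and $T$ needs at least four generators. On the other hand $T$ has rank $3$, because $h\,\partial_x,h\,\partial_y,h\,\partial_z\in T$. So $T$ is not free.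

Compare with the three planes $xyz=0$, where the tangent fields are freely generated by $x\partial_x,y\partial_y,z\partial_z$. The pinch point has one bad point and a tangent module that is not free. Does freeness of the tangent module forbid bad points of this kind?

## 2. Freeness against normal crossings in codimension one

Throughout, $X$ is a complex manifold of dimension $n$ and $D\subset X$ is a reduced hypersurface, with local equation $h$ at a given point.

**Definition (logarithmic fields, free).** $\mathrm{Der}(-\log D)$ is the sheaf of holomorphic vector fields $\delta$ on $X$ with $\delta(h)\in(h)$ locally. $D$ is free if $\mathrm{Der}(-\log D)$ is a locally free $\mathcal O_X$-module. The rank is then $n$, because $h$ times any vector field is logarithmic.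

**Definition (normal crossing).** $D$ is normal crossing at $p$ if in suitable local analytic coordinates at $p$ it is given by $x_1\cdots x_k=0$ for some $k$. $D$ is normal crossing if this holds at every point.

**Definition (normal crossing in codimension one).** There is a closed analytic subset $Z\subset D$, of codimension at least $3$ in $X$, such that $D$ is normal crossing at every point of $D\setminus Z$.

The pinch point is normal crossing in codimension one, with $Z=\{0\}$. It is neither free nor normal crossing.

A small tool for computing: if $h=h_1\cdots h_r$ with distinct irreducible factors, then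
$$\delta(h)\in(h)\iff\delta(h_i)\in(h_i)\ \text{for all } i.\tag{2.1}$$
For "$\Rightarrow$", write $\delta(h)=\sum_j(h/h_j)\,\delta(h_j)$. All terms with $j\ne i$ are divisible by $h_i$, hence $h_i$ divides $(h/h_i)\,\delta(h_i)$, and $h_i$ is prime to $h/h_i$. The other direction is clear from the same formula.

By (2.1), for $h=x_1\cdots x_k$ a field $\sum a_i\partial_i$ is logarithmic iff $x_i\mid a_i$ for $i\le k$. So $x_i\partial_i$ $(i\le k)$ and $\partial_j$ $(j>k)$ form a basis, and every normal crossing divisor is free.

A second example of failure, now with smooth branches: four planes $xyzs=0$ in $\mathbb C^3$, where $s=x+y+z$. Any three of the four linear forms are independent, so outside the origin at most two planes meet and $D$ is normal crossing there. At the origin it is not, since a normal crossing divisor in dimension $3$ has at most three branches. It is not free either. By (2.1) a logarithmic field is $\delta=\alpha x\partial_x+\beta y\partial_y+\gamma z\partial_z$ with $\alpha x+\beta y+\gamma z\in(s)$. Subtract $\gamma E$, where $E=x\partial_x+y\partial_y+z\partial_z$. What remains is $ax\partial_x+by\partial_y$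 with $ax+by\in(s)$. Modulo $s$ we may use $x,y$ as coordinates, and $\bar ax+\bar by=0$ forces $(\bar a,\bar b)=\lambda(y,-x)$. Hence the module is generated by
$$E,\qquad xy(\partial_x-\partial_y),\qquad sx\,\partial_x,\qquad sy\,\partial_y .$$
These are four minimal generators. Suppose a $\mathbb C$-linear combination, with coefficients $\lambda_0,\dots,\lambda_3$, lies in $\mathfrak m$ times the module. Elements of the latter have no linear part, so $\lambda_0=0$, and their quadratic part is $\ell E$ with a linear form $\ell$. Comparing $\partial_z$-coefficients gives $\ell=0$. Then the $\partial_x$-coefficient $\lambda_1xy+\lambda_2sx=0$ gives $\lambda_1=\lambda_2=0$, and finally $\lambda_3=0$. A free module would have exactly three minimal generators.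

So normal crossing can fail at a point in two ways: a singular branch, or too many smooth ones. The paper by Xia Liao and Mathias Schulze, "Quasihomogeneous free divisors with only normal crossings in codimension one" (arXiv:1402.2937, 2014), is the source of the following question of Faber: is a free divisor normal crossing if it is normal crossing in codimension one? A theorem of Granger and Schulze says that this is so for free divisors with smooth normalization. The answer is yes in general. The proof below does not use their theorem.

**Theorem 2.1.** Let $X$ be a complex manifold of dimension $n$ and $D\subset X$ a reduced hypersurface. If $D$ is free and normal crossing in codimension one, then $D$ is normal crossing.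

Together with the converse just noted, the two conditions are equivalent for free divisors. The two examples show that freeness cannot be dropped.

For $n=1$ a reduced divisor is locally a point with equation $x_1$, and for $n=2$ the set $Z$ is empty, so there is nothing to prove. The first real case is $n=3$. The argument below is uniform for $n\ge2$.

## 3. The Jacobian ideal and the conductor

Fix $p\in D$ and $n\ge2$. Write $\mathcal O_X$ for $\mathcal O_{X,p}$, $\mathcal O_D=\mathcal O_X/(h)$, and $\Theta$ for the module of germs of vector fields at $p$. Let $K$ be the total ring of fractions of $\mathcal O_D$. Let $\nu:Y\to D$ be the normalization, and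
$$\tilde{\mathcal O}=(\nu_*\mathcal O_Y)_p=\prod_{q\in\nu^{-1}(p)}\mathcal O_{Y,q},$$
the integral closure of $\mathcal O_D$ in $K$. It has one factor for each irreducible component (branch) of $(D,p)$, and each factor is a normal local domain.

**Definition (Jacobian ideal).** $J=\{\delta(h)|_D:\delta\in\Theta\}\subset\mathcal O_D$. It is generated by the partial derivatives of $h$. Replacing $h$ by $uh$ with a unit $u$ does not change it, since $\delta(uh)\equiv u\,\delta(h)$ mod $h$.

**Definition (conductor).** $C=\{g\in K:g\tilde{\mathcal O}\subset\mathcal O_D\}=\mathrm{Ann}_{\mathcal O_D}(\tilde{\mathcal O}/\mathcal O_D)$. It is an ideal of $\mathcal O_D$ and also of $\tilde{\mathcal O}$.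

Both are stalks of coherent ideal sheaves on $D$, whose stalks at other points have the same description. Three examples:

*Node*, $h=x_2^2-x_1^2$. With $A=\mathbb C\{\theta\}$, $\theta=x_1$, we have $\tilde{\mathcal O}=A\times A$ and $x_2=(\theta,-\theta)$. Here $J=(x_1,x_2)$ is generated by $(\theta,\theta)$ and $(\theta,-\theta)$, so $J=\theta A\times\theta A$. This is also $C$, by Lemma 3.1 below.

*Cusp*, $h=x_2^2-x_1^3$. Here $\tilde{\mathcal O}=\mathbb C\{s\}$ with $x_1=s^2$, $x_2=s^3$, and $\mathcal O_D$ consists of the series without $s^1$-term. If $g=\sum g_ks^k\in C$, then $g$ and $gs$ lie in $\mathcal O_D$, so $g_1=g_0=0$. Thus $C=s^2\mathbb C\{s\}$. On the other hand $J=(x_2,x_1^2)=(s^3,s^4)\mathcal O_D=s^3\mathbb C\{s\}$. So $J\subsetneq C$.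

*Pinch point*, $h=x^2-y^2z$. The normalization is $(u,v)\mapsto(uv,u,v^2)$: the ring $\mathbb C\{u,v\}$ is normal, finite over $\mathcal O_D$, and $v=x/y\in K$. A monomial $u^av^b$ lies in $\mathcal O_D=\mathbb C\{uv,u,v^2\}$ iff $a\ge1$ or $b$ is even. If $g\in C$, then $g$ and $gv$ lie in $\mathcal O_D$, so the pure $v$-part of $g$ vanishes. Hence $C=u\,\mathbb C\{u,v\}=(x,y)\mathcal O_D$. But $J=(x,yz,y^2)$ is $(uv,uv^2,u^2)\mathcal O_D$, which contains every $u^av^b$ with $a\ge1$ except $u$ itself. So $C/J$ is one-dimensional, spanned by $y$.

For smooth branches these two ideals decide the question.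

**Lemma 3.1.** At a point of $D$ let $h=h_1\cdots h_r$ be the factorization into distinct irreducibles, $D_i=\{h_i=0\}$, and suppose that all $D_i$ are smooth there. The following are equivalent: (i) $J=C$ at this point; (ii) $dh_1,\dots,dh_r$ are linearly independent at this point; (iii) $D$ is normal crossing at this point.

*Proof.* Since the branches are smooth, $\tilde{\mathcal O}=\prod_i\mathcal O_{D_i}$. We first show
$$C=\prod_i(h/h_i)\,\mathcal O_{D_i}.\tag{3.1}$$

For "$\supset$", take the tuple with $i$-th entry $c\,h/h_i$ and zeros elsewhere. If $\tilde c\in\mathcal O_X$ lifts $c$, this tuple is the image of $\tilde c\,h/h_i$, because $h/h_i$ vanishes on $D_j$ for $j\ne i$. So the right side is contained in $\mathcal O_D$. It is a $\tilde{\mathcal O}$-submodule, so it lies in $C$.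

For "$\subset$", let $c\in C$ and let $\varepsilon_i\in\tilde{\mathcal O}$ be the $i$-th idempotent. Since $C$ is an ideal of $\tilde{\mathcal O}$, $c\varepsilon_i\in C\subset\mathcal O_D$. A function representing it vanishes on all $D_j$, $j\neq i$, hence is divisible by $h/h_i$. So the $i$-th entry of $c$ lies in $(h/h_i)\mathcal O_{D_i}$.

Next, from $\delta(h)=\sum_j(h/h_j)\,\delta(h_j)$ we get $\delta(h)|_{D_i}=(h/h_i)\,\delta(h_i)|_{D_i}$. Multiplication by $(h/h_i)_i$ on $\prod_i\mathcal O_{D_i}$ is injective and has image $C$. The ideal $J$ is the image under this multiplication of the image of the $\mathcal O_X$-linear map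
$$\Theta\to\prod_i\mathcal O_{D_i},\qquad\delta\mapsto(\delta(h_i)|_{D_i})_i .$$
Hence $J=C$ iff this map is surjective. By Nakayama it is surjective iff it is so modulo the maximal ideal of $\mathcal O_X$, that is, iff $v\mapsto(dh_i(v))_i$ maps the tangent space onto $\mathbb C^r$. This is (ii).

If (ii) holds, the $h_i$ are part of a coordinate system, so (iii) holds. If (iii) holds, the $h_i$ are, up to units and order, coordinates $x_1,\dots,x_r$, so (ii) holds. $\blacksquare$

Condition (iii) alone implies that all branches are smooth. Hence
$$J=C\quad\text{at every normal crossing point of }D.\tag{3.2}$$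

## 4. A projection adapted to the multiplicity

We now write $D$ near $p$ as a finite cover of a ball of dimension $d=n-1$. The choice of projection will matter in Section 7.

**Step 1: a Weierstrass polynomial whose degree is the multiplicity.** Take coordinates with $p=0$. Let $m\ge1$ be the multiplicity of $D$ at $0$ and $h_m$ the lowest-degree form of $h$. Choose the linear coordinates so that $h_m(e_n)\neq0$. Then $h(0,\dots,0,x_n)$ has order exactly $m$, and after multiplication by a unit
$$h=x_n^m+a_1(\theta)x_n^{m-1}+\dots+a_m(\theta),\qquad\theta=(x_1,\dots,x_d).$$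
The multiplicity is still $m$. The terms $a_jx_n^{m-j}$ involve disjoint sets of monomials, so each has order at least $m$, and $\operatorname{ord}a_j\ge j$.

If $x_n$ is a root over $\theta$, then $|x_n|\le2M$ with $M=\max_j|a_j(\theta)|^{1/j}$. Otherwise $|x_n|>2M$, so $|a_j|\le M^j\le(|x_n|/2)^j$, and $\sum_j|a_j||x_n|^{m-j}\le|x_n|^m\sum_{j=1}^m2^{-j}<|x_n|^m$, which contradicts $h=0$. Since $|a_j(\theta)|\le\mathrm{const}\cdot|\theta|^j$, there is a constant $c_0$ with
$$|x_n|\le c_0|\theta|\quad\text{on }D\text{ near }0.\tag{4.1}$$

**Step 2: the algebra over the base.** Let $A=\mathbb C\{\theta\}$, a regular local ring of dimension $d$, with maximal ideal $\mathfrak m_A$ and fraction field $Q(A)$. Put $h'=\partial h/\partial x_n$. By Weierstrass division $\mathcal O_D=A[x_n]/(h)$ is $A$-free of rank $m$. As $D$ is reduced, $h$ is a product of distinct monic irreducible polynomials over the factorial ring $A$. By Gauss's lemma and characteristic $0$, $h$ is separable over $Q(A)$. So its discriminant $\Delta\in A$ is nonzero, $K=Q(A)[x_n]/(h)$ is a finite product of fields, each finite separable over $Q(A)$,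 and $h'$ is invertible in $K$. The ring $\tilde{\mathcal O}$ is the integral closure of $A$ in $K$, and it is a finite $A$-module.

**Step 3: axes off the discriminant.** A linear change of $\theta_1,\dots,\theta_d$ preserves all of this. The lowest form of $\Delta$ is a nonzero polynomial, so there are $d$ linearly independent vectors where it does not vanish. Taking these as axes, we may assume
$$\Delta(te_i)\ne0\quad\text{for }0<|t|\ll1,\ i=1,\dots,d.\tag{4.2}$$

**Step 4: representatives.** For a small ball $B\ni0$ in $\mathbb C^d$ and a suitable disc $U$, represent $D$ by $\{h=0\}\subset B\times U$, where all $m$ roots over each point of $B$ lie in $U$. Then $\pi:D\to B$, $(\theta,x_n)\mapsto\theta$, is finite with $\pi^{-1}(0)=\{p\}$, and $\pi\circ\nu:Y\to B$ is finite with fiber $\nu^{-1}(p)$ over $0$. If $\mathcal F$ is a coherent sheaf on $D$, then $\pi_*\mathcal F$ is coherent with stalk $\mathcal F_p$ at $0$. If $\mathcal F$ vanishes off an analytic set $Z$, then $\pi_*\mathcal F$ vanishes off $\pi(Z)$, which is analytic of dimension $\le\dim Z$. By the Nullstellensatz, functions vanishing on $\pi(Z)$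 have powers that kill $\mathcal F_p$. Hence
$$\mathcal F=0\ \text{off }Z\ \Longrightarrow\ \dim\operatorname{Supp}_A\mathcal F_p\le\dim Z.\tag{4.3}$$

## 5. Extending $J=C$ across $Z$

By (3.2) the ideals $J$ and $C$ agree off $Z$, and $\dim Z\le n-3=d-2$. It is natural to try to extend the equality over $Z$ by depth. We use these textbook facts.

* Auslander–Buchsbaum: over a regular local ring $R$, a nonzero finitely generated module $M$ satisfies $\mathrm{pd}\,M+\operatorname{depth}M=\dim R$.
* If $A\to R$ is a finite local homomorphism of Noetherian local rings, a finitely generated $R$-module has the same depth over $A$ as over $R$. The same holds for a surjection.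
* In the regular local ring $A$ of dimension $d$, an ideal $I$ with $\dim A/I\le d-2$ contains a regular sequence of length two.

**Lemma 5.1.** Let $N'\subset N$ be finitely generated $A$-modules, $N$ torsion-free, $N'$ free, and $\dim\operatorname{Supp}(N/N')\le d-2$. Then $N=N'$.

*Proof.* Let $M=N/N'$ and suppose $M\neq0$. Let $a,b$ be a regular sequence in $\operatorname{Ann}M$. Since $b$ kills $M$ and is injective on $A/aA$, $\mathrm{Hom}_A(M,A/aA)=0$. The sequence $0\to A\xrightarrow{a}A\to A/aA\to0$ gives the exact sequence
$$\mathrm{Hom}_A(M,A/aA)\to\mathrm{Ext}^1_A(M,A)\xrightarrow{a}\mathrm{Ext}^1_A(M,A).$$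
The last map is zero because $a$ kills $M$. So $\mathrm{Ext}^1_A(M,A)=0$, and as $N'$ is free, $\mathrm{Ext}^1_A(M,N')=0$. Hence $0\to N'\to N\to M\to0$ splits, and $M$ embeds in $N$. But $M$ is torsion (it is killed by $a\neq0$) and $N$ is torsion-free, so $M=0$, a contradiction. $\blacksquare$

From now on in this section, $D$ is free and normal crossing off $Z$.

**Step 5: $J$ is $A$-free.** This is the only place where freeness is used. The kernel of $\Theta\to J$, $\delta\mapsto\delta(h)|_D$, consists of the $\delta$ with $\delta(h)\in(h)$, so
$$0\to\mathrm{Der}(-\log D)_p\to\Theta\to J\to0$$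
is exact. The two left terms are free over $\mathcal O_X$. Also $J\neq0$, since $h'\ne0$ in $\mathcal O_D$. So $\mathrm{pd}_{\mathcal O_X}J\le1$, and $\operatorname{depth}_{\mathcal O_X}J\ge n-1=d$ by Auslander–Buchsbaum. The depth over $\mathcal O_D$ and over $A$ is the same, because $\mathcal O_D$ is a quotient of $\mathcal O_X$ and is finite and local over $A$. So $\operatorname{depth}_AJ\ge d=\dim A$, hence $\mathrm{pd}_AJ=0$, and $J$ is $A$-free.

**Step 6: $J\subset C$.** We must show $J\tilde{\mathcal O}\subset\mathcal O_D$. Apply Lemma 5.1 to $N'=\mathcal O_D$, which is $A$-free, and $N=\mathcal O_D+J\tilde{\mathcal O}\subset K$, which is finitely generated and torsion-free. The quotient $N/N'$ is the stalk at $p$ of a coherent sheaf. Off $Z$ this sheaf vanishes, because there $J\tilde{\mathcal O}=C\tilde{\mathcal O}=C\subset\mathcal O_D$ by (3.2). By (4.3) the support of $N/N'$ has dimension $\le d-2$. Hence $N=\mathcal O_D$.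

**Step 7: $C\subset J$.** Apply Lemma 5.1 to $N'=J\subset N=C$. Here $J$ is $A$-free by Step 5, $C\subset K$ is torsion-free and finitely generated, and $C/J$ is the stalk of a coherent sheaf vanishing off $Z$. So
$$J=C\quad\text{at }p.\tag{5.1}$$

For the pinch point, $C/J$ is concentrated at the origin but nonzero. There Step 5 is what fails.

Suppose all branches at $p$ are smooth. Then (5.1) and Lemma 3.1 finish the proof. In particular four planes are excluded. Suppose instead that $D$ is normal at $p$. Then $\tilde{\mathcal O}=\mathcal O_D$ and $C=\mathcal O_D$, so $J=\mathcal O_D$. Some partial derivative of $h$ is then nonzero at $p$, and $D$ is smooth. In between the argument stops. When $\tilde{\mathcal O}\neq\mathcal O_D$ the conductor is a proper ideal, and (5.1) does not say directly that the branches are smooth. More depth alone does not help: for $n=3$ each $\mathcal O_{Y,q}$ is a two-dimensional normal domain, hence Cohen–Macaulay in any case, whether regular or not. We must turn an equality of ideals into the smoothness of each branch.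

The way past this point is to divide (5.1) by $h'$. On the left we get the $\mathcal O_D$-module generated by the quotients $\partial_ih/\partial_nh$, which are up to sign the slopes $\partial\xi/\partial\theta_i$ of the roots $\xi$ of $h$. On the right we shall find the dual of $\tilde{\mathcal O}$ under the trace form over $A$. So every $A$-linear functional on $\tilde{\mathcal O}$ is built from slopes. Slopes cannot blow up when $p$ is approached along a suitable line, whereas ramification of $Y$ over $B$ at the points of $\nu^{-1}(p)$ would require a functional that does.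

The cusp shows this conflict. With $x_1=\theta=s^2$ and $x_2=s^3$, the slope quotient is $-3x_1^2/(2x_2)=-\tfrac32s$, and $J/h'=\mathbb C\{s\}$. But $C/h'=s^{-1}\mathbb C\{s\}$ (note $h'=2s^3$). The element $\frac1{2s}$ gives the functional $f\mapsto\mathrm{Tr}(f/2s)$, which takes the value $1$ at $f=s$, a function that vanishes at the point over $p$. Such an unbounded multiplier is missing from $J/h'$, so $J\ne C$.

## 6. The trace dual of the normalization

Let $\mathrm{Tr}:K\to Q(A)$ be the trace. Since $A$ is normal, $\mathrm{Tr}(\tilde{\mathcal O})\subset A$. For a finitely generated $A$-submodule $M\subset K$ spanning $K$ over $Q(A)$ put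
$$M^*=\{g\in K:\mathrm{Tr}(gM)\subset A\}.$$
As $K$ is a product of separable field extensions, the trace form is nondegenerate. A functional $M\to A$ extends uniquely to a $Q(A)$-linear map $K\to Q(A)$, so $g\mapsto\mathrm{Tr}(g\,\cdot)$ is an isomorphism $M^*\cong\mathrm{Hom}_A(M,A)$.

**Lemma 6.1.** $\mathcal O_D^*=\frac1{h'}\mathcal O_D$.

*Proof.* Let $\xi_1,\dots,\xi_m$ be the roots of $h$ in a splitting field over $Q(A)$. The trace of a polynomial in $x_n$ is the sum of its values at the $\xi_k$. By partial fractions,
$$\frac1{h(T)}=\sum_k\frac1{h'(\xi_k)(T-\xi_k)}=\sum_{i\ge0}\mathrm{Tr}\Big(\frac{x_n^i}{h'}\Big)T^{-i-1}.$$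
The left side is $T^{-m}(1+a_1T^{-1}+\dots+a_mT^{-m})^{-1}$, a power series in $T^{-1}$ with coefficients in $A$ and leading term $T^{-m}$. Hence $\mathrm{Tr}(x_n^i/h')\in A$ for all $i\ge0$. It is $0$ for $i<m-1$ and $1$ for $i=m-1$. So the matrix $\big(\mathrm{Tr}(x_n^i\cdot x_n^j/h')\big)_{0\le i,j\le m-1}$ has entries in $A$, zeros for $i+j<m-1$ and ones for $i+j=m-1$. It is invertible over $A$. Since $1,x_n,\dots,x_n^{m-1}$ is an $A$-basis of $\mathcal O_D$, the functionals $\mathrm{Tr}\big(\frac{x_n^j}{h'}\,\cdot\big)$, $0\le j<m$, form a basis of $\mathrm{Hom}_A(\mathcal O_D,A)$. So the $x_n^j/h'$ form an $A$-basis of $\mathcal O_D^*$. $\blacksquare$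

**Lemma 6.2.** $\tilde{\mathcal O}^*=\frac1{h'}C$.

*Proof.* Since $\mathcal O_D\tilde{\mathcal O}=\tilde{\mathcal O}$, the condition $\mathrm{Tr}(g\tilde{\mathcal O})\subset A$ is equivalent to $\mathrm{Tr}(g\tilde{\mathcal O}\,\mathcal O_D)\subset A$, that is, to $g\tilde{\mathcal O}\subset\mathcal O_D^*$. By Lemma 6.1 this says $h'g\tilde{\mathcal O}\subset\mathcal O_D$, i.e. $h'g\in C$. $\blacksquare$

From $\mathrm{Tr}(\tilde{\mathcal O}\tilde{\mathcal O})\subset A$ and $\mathcal O_D\subset\tilde{\mathcal O}$ we also record
$$\mathcal O_D\subset\tilde{\mathcal O}\subset\tilde{\mathcal O}^*\subset\mathcal O_D^*=\tfrac1{h'}\mathcal O_D.\tag{6.1}$$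
In particular $\tilde{\mathcal O}^*$ is finitely generated over $A$, spans $K$, and contains $1$.

**Lemma 6.3.** $\tilde{\mathcal O}^{**}=\tilde{\mathcal O}$.

*Proof.* "$\supset$" is clear. Let $g\in\tilde{\mathcal O}^{**}$, i.e. $\mathrm{Tr}(g\tilde{\mathcal O}^*)\subset A$. Since $\tilde{\mathcal O}^*$ is a $\tilde{\mathcal O}$-module, $\tilde{\mathcal O}^*=\tilde{\mathcal O}^*\tilde{\mathcal O}$. So $\mathrm{Tr}(g\tilde{\mathcal O}^*\tilde{\mathcal O})\subset A$, which says $g\tilde{\mathcal O}^*\subset\tilde{\mathcal O}^*$. Multiplication by $g$ is thus an endomorphism of the finitely generated $A$-module $\tilde{\mathcal O}^*$. By Cayley–Hamilton there is a monic polynomial $P$ over $A$ such that $P(g)$ kills $\tilde{\mathcal O}^*$. As $1\in\tilde{\mathcal O}^*$, $P(g)=0$. So $g$ is integral over $A$, and $g\in\tilde{\mathcal O}$. $\blacksquare$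

**Step 8: $\tilde{\mathcal O}$ is $A$-free.** This is the second consequence of the hypotheses of Theorem 2.1 that we need. By Lemma 6.2 and (5.1), $\tilde{\mathcal O}^*=\frac1{h'}J$, which is $A$-free by Step 5. So $\tilde{\mathcal O}^{**}\cong\mathrm{Hom}_A(\tilde{\mathcal O}^*,A)$ is $A$-free, and by Lemma 6.3 this is $\tilde{\mathcal O}$.

## 7. Slopes of the roots along a line

We now compute traces as sums over the points of the cover. Over $\{\Delta\ne0\}$ the map $\pi$ is an unramified covering, $D$ is smooth, and $\nu$ is an isomorphism. For such $\theta$ let $y_1,\dots,y_m\in Y$ be the points over $\theta$. They lie over the simple roots $x_n=\xi_k(\theta)$.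

**Lemma 7.1.** Let $f\in\tilde{\mathcal O}$ and $g=b/h'$ with $b\in\mathcal O_D$, and suppose $c=\mathrm{Tr}(fg)\in A$. Then, for $B$ small, at all $\theta\in B$ with $\Delta(\theta)\ne0$,
$$c(\theta)=\sum_{k=1}^mf(y_k)\,g(\nu(y_k)).\tag{7.1}$$

*Proof.* The discriminant lies in the ideal of $A[x_n]$ generated by $h$ and $h'$: $\Delta=\alpha h+\beta h'$. So $\Delta/h'=\beta\in\mathcal O_D$, and $\Delta g=\beta b\in\mathcal O_D$. By (6.1), $h'f\in\mathcal O_D$, so $\Delta f=\beta\cdot h'f\in\mathcal O_D$. Hence $w=\Delta^2fg$ lies in $\mathcal O_D$ and is represented by a polynomial in $x_n$ over $A$. The trace of $x_n^j$ is a power sum of the roots, a polynomial in the $a_i$, and its value at $\theta$ is $\sum_k\xi_k(\theta)^j$. Thus $\Delta(\theta)^2c(\theta)=\sum_kw(\theta,\xi_k(\theta))$. For $B$ small, the finitely many identities used here hold as identities of functions over $B$, so $w(\theta,\xi_k(\theta))=\Delta(\theta)^2f(y_k)\,g(\nu(y_k))$. Divide by $\Delta(\theta)^2$. $\blacksquare$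

Put $g_i=\partial_ih/h'\in K$ for $1\le i\le n$, so $g_n=1$. Let $\mathfrak r=\prod_q\mathfrak m_q\subset\tilde{\mathcal O}$ be the Jacobson radical, that is, the functions vanishing at all points of $\nu^{-1}(p)$.

**Lemma 7.2.** Suppose $J\subset C$ at $p$. Then $\mathrm{Tr}(fg_i)\in\mathfrak m_A$ for all $f\in\mathfrak r$ and $1\le i\le n$.

*Proof.* By Lemma 6.2, $g_i\in\frac1{h'}J\subset\tilde{\mathcal O}^*$, so $c=\mathrm{Tr}(fg_i)\in A$, and we must show $c(0)=0$. By (7.1), where $\Delta(\theta)\neq0$,
$$c(\theta)=\sum_kf(y_k)\,\frac{\partial_ih}{\partial_nh}(\nu(y_k)).$$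

First, $f$ is small on all sheets near $0$. Given $\varepsilon>0$, the set $\{|f|\ge\varepsilon\}\subset Y$ is closed and misses the fiber $\nu^{-1}(p)$ over $0$. As $\pi\circ\nu$ is finite, hence closed, its image is closed and does not contain $0$. So $\max_k|f(y_k)|\to0$ as $\theta\to0$.

*Case $i=n$.* Then $c(\theta)=\sum_kf(y_k)\to0$ as $\theta\to0$ with $\Delta(\theta)\neq0$, and $c(0)=0$ by continuity.

*Case $i\le d$.* Differentiating $h(\theta,\xi_k(\theta))=0$ with respect to $\theta_i$ gives $\frac{\partial_ih}{\partial_nh}(\nu(y_k))=-\frac{\partial\xi_k}{\partial\theta_i}$. Restrict to $\theta=te_i$, $0<|t|\ll1$, where $\Delta\ne0$ by (4.2). There $\partial\xi_k/\partial\theta_i$ is the derivative $d\xi_k/dt$ of the root $\xi_k(te_i)$.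

We show that $d\xi_k/dt$ is bounded. The roots of $h(te_i,\cdot)$ form an unramified $m$-sheeted covering of a punctured disc. After the substitution $t=s^N$ with $N=m!$ the monodromy is trivial. The roots become single-valued bounded holomorphic functions $\Xi_k(s)$, which extend to $s=0$. By (4.1), $|\Xi_k(s)|\le c_0|s|^N$. Hence $\Xi_k=s^Nu_k$ with $u_k$ holomorphic, and
$$\frac{d\xi_k}{dt}=\frac{\Xi_k'(s)}{Ns^{N-1}}=u_k(s)+\frac sN\,u_k'(s),$$
which is bounded as $s\to0$. Therefore $c(te_i)=-\sum_kf(y_k)\frac{d\xi_k}{dt}\to0$ as $t\to0$, and $c(0)=0$. $\blacksquare$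

Two remarks show what this proof does and does not need.

The slopes themselves need not be bounded in a neighborhood of $0$. For the pinch point, with $x$ as the root variable, $\xi=\pm y\sqrt z$ and $\partial\xi/\partial z=\pm y/(2\sqrt z)$. On $z=y^4$ this has absolute value $1/(2|y|)$. But $c$ is holomorphic, so one line through $0$ suffices to find $c(0)$, and along a line off $\Delta=0$ the slope in the direction of that line is bounded.

The condition $h_m(e_n)\ne0$ cannot be omitted. Project the smooth curve $x_2^2=x_1$ to the $x_1$-axis, against this condition. Then $J=C=\mathcal O_D=\tilde{\mathcal O}=\mathbb C\{x_2\}$, free over $A=\mathbb C\{x_2^2\}$. But $g_1=-1/(2x_2)$, and $f=x_2\in\mathfrak r$ gives $\mathrm{Tr}(fg_1)=\mathrm{Tr}(-\tfrac12)=-1\notin\mathfrak m_A$.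

## 8. The branches are unramified over the base

**Proposition 8.1.** If $J=C$ at $p$ and $\tilde{\mathcal O}$ is $A$-free, then $D$ is normal crossing at $p$.

*Proof.* **Step 9: all functionals come from slopes.** By Lemma 6.2 and $J=C$,
$$\tilde{\mathcal O}^*=\tfrac1{h'}J=\sum_{i=1}^n\mathcal O_D\,g_i.\tag{8.1}$$
Let $\varphi\in\mathrm{Hom}_A(\tilde{\mathcal O},A)$. Then $\varphi=\mathrm{Tr}(g\,\cdot)$ with $g=\sum_ib_ig_i$, $b_i\in\mathcal O_D$. For $f\in\mathfrak r$ we have $b_if\in\mathfrak r$, so Lemma 7.2 gives
$$\varphi(f)=\sum_i\mathrm{Tr}\big((b_if)\,g_i\big)\in\mathfrak m_A.$$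
Thus every $A$-linear functional on $\tilde{\mathcal O}$ maps $\mathfrak r$ into $\mathfrak m_A$.

**Step 10: $\mathfrak r=\mathfrak m_A\tilde{\mathcal O}$.** Here freeness of $\tilde{\mathcal O}$ enters. Apply Step 9 to the coordinate functionals of an $A$-basis of $\tilde{\mathcal O}$: all coordinates of an element of $\mathfrak r$ lie in $\mathfrak m_A$. So $\mathfrak r\subset\mathfrak m_A\tilde{\mathcal O}$. The reverse inclusion holds because functions in $\mathfrak m_A$ vanish on $\nu^{-1}(p)$.

**Step 11: each branch is a graph over the base.** Reading Step 10 factor by factor, $\mathfrak m_q=\mathfrak m_A\mathcal O_{Y,q}$ for each $q\in\nu^{-1}(p)$. So $\mathcal O_{Y,q}/\mathfrak m_A\mathcal O_{Y,q}=\mathbb C$, and since $\mathcal O_{Y,q}$ is finite over $A$, Nakayama shows that $A\to\mathcal O_{Y,q}$ is surjective. It is injective because $\mathcal O_{Y,q}$ is a nonzero torsion-free $A$-module. So $\mathcal O_{Y,q}=A$, and $x_n$ maps to some $\phi_q\in\mathfrak m_A$. The branch of $(D,p)$ corresponding to $q$ is defined by the kernel of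
$$\mathcal O_X\to\mathcal O_{Y,q}=A,\qquad\theta\mapsto\theta,\quad x_n\mapsto\phi_q,$$
which is generated by $x_n-\phi_q(\theta)$. This branch is smooth.

**Step 12: independence of the differentials.** All branches at $p$ are now smooth and $J=C$ at $p$. By Lemma 3.1, $D$ is normal crossing at $p$. $\blacksquare$

**Proof of Theorem 2.1.** Let $D$ be free and normal crossing in codimension one, and let $p\in D$. If $n=1$ the claim is trivial. If $n\ge2$, Steps 5–7 give $J=C$ at $p$ and Step 8 shows that $\tilde{\mathcal O}$ is $A$-free. By Proposition 8.1, $D$ is normal crossing at $p$. As $p$ was arbitrary, $D$ is normal crossing. $\blacksquare$
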